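# F-stable secondary representations of local cohomology

All rings are commutative, and "local ring" means Noetherian local ring.

## Stability in degrees $0$, $1$, $d$ and its failure in every degree between

**Theorem.** Let $p$ be a prime and $0\le i\le d$ integers.

* **(A)** If $2\le i\le d-1$, there is a local ring $(R,\mathfrak m)$ of characteristic $p$ and dimension $d$ with $H^i_{\mathfrak m}(R)\neq 0$ such that $H^i_{\mathfrak m}(R)$ has no F-stable secondary representation. For no integer $e_0\ge 1$ does it even have one that is $F^{e_0}$-stable. For $(d,i)=(3,2)$ the ring can be taken complete and reduced.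
* **(B)** If $i\in\{0,1,d\}$, then for every local ring $(R,\mathfrak m)$ of characteristic $p$ and dimension $d$ with $H^i_{\mathfrak m}(R)\ne 0$, the module $H^i_{\mathfrak m}(R)$ has an F-stable secondary representation.

Here is what this says in plain words. An Artinian module can be written as a finite sum of "secondary" pieces, a dual version of primary decomposition. In characteristic $p$ the local cohomology module $H^i_{\mathfrak m}(R)$ is Artinian and also carries a Frobenius action $F$. Alessandro De Stefani and Linquan Ma ask, in "F-stable secondary representations and deformation of F-injectivity", arXiv:2009.09038 (2020), whether the pieces can always be chosen so that $F$ maps each piece into itself. By the theorem the answer is no. It is yes for every ring of dimension $d$ exactly when $i\in\{0,1,d\}$. In particular it is yes in all degrees for rings of dimension at most $2$, so the counterexample with $(d,i)=(3,2)$ is minimal in both $d$ and $i$.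

## Secondary modules, attached primes and the Frobenius action

**Definition (secondary module).** Let $R$ be Noetherian. A nonzero $R$-module $N$ is secondary if for every $r\in R$ the multiplication $N\xrightarrow{r}N$ is surjective or nilpotent. Then $\mathfrak p=\sqrt{\operatorname{Ann}_RN}$ is prime and $N$ is called $\mathfrak p$-secondary: elements of $\mathfrak p$ act nilpotently, elements outside $\mathfrak p$ act surjectively.

Take $R=k[[x]]$. The module $k((x))/k[[x]]$ is $(0)$-secondary, since every nonzero power series acts surjectively on it. The module $k[[x]]/(x^n)$ with $n\ge1$ is $(x)$-secondary. The module $k[[x]]$ is not secondary, as $x$ is neither surjective nor nilpotent on it. Over any local ring, a nonzero module of finite length is $\mathfrak m$-secondary: units act bijectively and elements of $\mathfrak m$ act nilpotently.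

**Definition (secondary representation).** A secondary representation of $M$ is an expression $M=N_1+\dots+N_n$ with each $N_j\subseteq M$ a secondary submodule. It is irredundant if the primes $\sqrt{\operatorname{Ann}N_j}$ are pairwise distinct and no $N_j$ can be omitted. The $N_j$ are called the secondary components.

Every Artinian module has a secondary representation, hence an irredundant one. The primes occurring in an irredundant one depend only on $M$. They are the attached primes, and their set is $\operatorname{Att}M$. If $M$ is $\mathfrak p$-secondary, then $\operatorname{Att}M=\{\mathfrak p\}$. Each attached prime contains $\operatorname{Ann}M$, because $\operatorname{Ann}M\subseteq \operatorname{Ann}N_j$. We use three standard facts (Macdonald; Brodmann–Sharp, *Local Cohomology*, Ch. 7).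

**Fact 1.** If $0\to M'\to M\to M''\to 0$ is an exact sequence of Artinian modules, then $\operatorname{Att}M''\subseteq\operatorname{Att}M\subseteq\operatorname{Att}M'\cup\operatorname{Att}M''$.

**Fact 2.** A finite sum of $\mathfrak q$-secondary submodules is $\mathfrak q$-secondary. (Elements of $\mathfrak q$ are nilpotent on each summand, hence on the finite sum; elements outside $\mathfrak q$ are surjective on each summand, hence on the sum.)

**Fact 3 (Macdonald–Sharp).** If $\dim R=d$, then $\operatorname{Att}H^d_{\mathfrak m}(R)=\{\mathfrak p:\dim R/\mathfrak p=d\}$.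

We also use freely that $H^j_{\mathfrak m}(M)=0$ for $j>\dim M$ and for $j<\operatorname{depth}M$ when $M$ is finitely generated, and that $H^j_{\mathfrak m}(R)$ is Artinian.

Now the Frobenius action. Let $\underline a=(a_1,\dots,a_n)$ generate an $\mathfrak m$-primary ideal. Then $H^j_{\mathfrak m}(M)$ is the cohomology of the Čech complex $\check C(\underline a;M)$,
$$0\to M\xrightarrow{\check d}\prod_j M_{a_j}\xrightarrow{\check d}\prod_{i<j}M_{a_ia_j}\to\cdots,\qquad \check d(m)=(m,\dots,m),\quad \check d(y)_{ij}=y_j-y_i .$$
If $R'$ is an $R$-algebra or an ideal of one, the componentwise $p$-th power is an additive chain map on $\check C(\underline a;R')$, because in characteristic $p$ we have $(\sum\pm b)^p=\sum\pm b^p$. On $R$ itself it induces the action $F$ on $H^j_{\mathfrak m}(R)$, with $F(r\eta)=r^pF(\eta)$. For an ideal $I$ of an $R$-algebra $R'$, these chain maps are compatible with $0\to I\to R'\to R'/I\to 0$, hence with the connecting maps of its long exact sequence. For example, $H^1_{(x)}(k[[x]])=k((x))/k[[x]]$, and $F(h)=h^p$ there.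

**Definition (stable representation).** For $e\ge 1$, a representation $H^i_{\mathfrak m}(R)=N_1+\dots+N_n$ is $F^{e}$-stable if $F^{e}(N_j)\subseteq N_j$ for all $j$; F-stable means $F^1$-stable.

A stable representation can be made irredundant and still stable: add up the components with the same prime (Fact 2), then drop superfluous ones.

## Minimal attached primes: degrees $0$ and $d$

The first thing to try is to show that the components are forced to be stable because they are determined by $H$. For some components this is true.

**Lemma 1.** Let $H=H^i_{\mathfrak m}(R)=N_1+\dots+N_n$ be an irredundant secondary representation with primes $\mathfrak p_1,\dots,\mathfrak p_n$. If $\mathfrak p_1$ is minimal in $\operatorname{Att}H$, then $F(N_1)\subseteq N_1$.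

*Proof.* For $j\ne1$ we have $\mathfrak p_j\not\subseteq\mathfrak p_1$. Pick $r_j\in\mathfrak p_j\setminus\mathfrak p_1$ and let $r=\prod_{j\neq 1}r_j$, so $r\in\bigcap_{j\ne1}\mathfrak p_j\setminus\mathfrak p_1$. For large $\nu$, $r^\nu$ kills $N_j$ for $j\neq 1$ and maps $N_1$ onto $N_1$, so $r^{\nu}H=N_1$ for all large $\nu$. Hence $F(N_1)=F(r^\nu H)\subseteq r^{p\nu}H=N_1$. $\square$

This already gives two cases of (B).

**Degree $0$.** $H^0_{\mathfrak m}(R)$ has finite length. If nonzero, it is $\mathfrak m$-secondary and is its own F-stable representation.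

**Degree $d$.** By Fact 3 the attached primes of $H^d_{\mathfrak m}(R)$ are primes with $\dim R/\mathfrak p=d$, so they are pairwise incomparable. All are minimal in $\operatorname{Att}H^d_{\mathfrak m}(R)$, and Lemma 1 makes every component of an irredundant representation F-stable.

The proof of Lemma 1 stops when $\mathfrak p_1$ contains another attached prime $\mathfrak p_2$: there is then no $r\in\mathfrak p_2\setminus\mathfrak p_1$, and nothing isolates $N_1$. The component really is not determined, as the next example shows.

## Two planes and a line: an embedded component that must be chosen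

Let $k$ be a field of characteristic $p$ and
$$R=\{(f,g,h)\in k[[y,z]]\times k[[s,t]]\times k[[x]]: f(0)=g(0)=h(0)\}.$$
It is a quotient of $k[[x,y,z,s,t]]$, hence a complete local ring, of dimension $2$. Let $E=k[[y,z]]\times k[[s,t]]\times k[[x]]$. Then $E/R$ has finite length, so $R$ and $E$ have the same sections over the punctured spectrum $U$ of $R$. These sections form the ring
$$D=k[[y,z]]\times k[[s,t]]\times k((x)),$$
and $H:=H^1_{\mathfrak m}(R)=D/R$, with $F$ induced by $p$-th powers in $D$. The map $(f,g,h)\mapsto(g(0)-f(0),\,h-f(0))$ gives
$$H\cong k\oplus k((x))/xk[[x]],\qquad F(c,\eta)=(c^p,\eta^p).$$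
An element $(f,g,h)\in R$ acts by $(c,\eta)\mapsto(h(0)c,h\eta)$. Let $\mathfrak p$ be the kernel of $R\to k[[x]]$. Then $N=0\oplus k((x))/xk[[x]]$ is $\mathfrak p$-secondary, $H/N\cong k$, and the attached primes are $\mathfrak p\subsetneq\mathfrak m$.

For $\lambda\in k$ put $L_\lambda=\{(c,\lambda cx^{-1}+b):b,c\in k\}$. If $h=h_0+h_1x+\cdots$, then $(f,g,h)$ sends $(c,\lambda cx^{-1}+b)$ to $(h_0c,\ \lambda h_0cx^{-1}+\lambda h_1c+h_0b)$, so $L_\lambda$ is a submodule. It has finite length, so it is $\mathfrak m$-secondary. Thus $H=N+L_\lambda$ is an irredundant secondary representation for every $\lambda$. If $\lambda\ne0$, then $F(1,\lambda x^{-1})=(1,\lambda^px^{-p})\notin L_\lambda$, so it is not F-stable. For $\lambda=0$ it is F-stable. So a careless choice fails, and a correction of the lift $(1,\lambda x^{-1})$ of $1\in H/N$ by an element of $N$ repairs it. Whether such a correction is always available is the real issue.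

## Frobenius orbits of lifts must be killed by one power

The next lemma turns a stable representation into a statement about Frobenius orbits.

**Lemma 2.** Let $H=H^i_{\mathfrak m}(R)$, let $N\subseteq H$ be a submodule, and let $\mathfrak p,\mathfrak n$ be primes such that $N$ is $\mathfrak p$-secondary and $H/N$ is $\mathfrak n$-secondary. Let $\alpha\in\mathfrak n\setminus\mathfrak p$. If $H$ has an $F^{e_0}$-stable secondary representation, there are a submodule $L\subseteq H$ with $F^{e_0}(L)\subseteq L$ and an $M\ge0$ such that $L+N=H$ and $\alpha^ML=0$.

*Proof.* By Fact 1, $\operatorname{Att}H\subseteq\{\mathfrak p,\mathfrak n\}$. After merging and deleting we have $H=L'+L$, both summands $F^{e_0}$-stable, $L'$ zero or $\mathfrak p$-secondary, $L$ zero or $\mathfrak n$-secondary. Since $\alpha\notin\mathfrak p$, $\alpha L'=L'$. Since $\alpha\in\mathfrak n$, some power $\alpha^{\nu}$ kills $H/N$. So the image of $L'=\alpha^{\nu}L'$ in $H/N$ is $0$, that is, $L'\subseteq N$, and $H=L+N$. As $\alpha\in\mathfrak n$, some $\alpha^M$ kills $L$. $\square$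

So every element of $H/N$ must have a lift $\xi\in H$ such that one $\alpha^M$ kills $F^{ne_0}(\xi)$ for all $n\ge 1$ at once.

Now we can say what a counterexample should look like. Suppose that $N\cong k((x))/k[[x]]$ with $F(h)=h^p$, that $\alpha$ acts as $x$, and that some $\tilde\eta\in H\setminus N$ has $F(\tilde\eta)\in N$ given by $c\in k((x))$. Every other lift of the class of $\tilde\eta$ is $\tilde\eta+h$ with $h\in k((x))$, and its Frobenius is the class of $c+h^p$. If $c+h^p$ has a pole of order $m>0$, then its $p^{e-1}$-st power has a pole of order $mp^{e-1}$, which no fixed $x^M$ clears. So the corrections fail as soon as $c+h^p\notin k[[x]]$ for all $h$. Since all exponents of $h^p$ are multiples of $p$, it suffices that $c$ has a negative exponent prime to $p$. We shall produce $c=x^{1-p}$.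

## The constants of a derivation

We need a class $\eta$ of finite order whose Frobenius vanishes for a reason that leaves a trace on a curve. The source of $\eta$ will be a cochain $y$ that is not defined over our ring while $y^p$ is.

Let $k$ be a field of characteristic $p$ and $d\ge3$. Put $S=k[[u_1,\dots,u_d]]$, $a_j=u_j^p$, $A=k[[a_1,\dots,a_d]]$. Then $S$ is free over $A$ on the monomials $u_1^{\nu_1}\cdots u_d^{\nu_d}$ with $0\le\nu_j<p$. Let
$$\delta=\sum_j a_j\frac{\partial}{\partial u_j}:S\to S,\qquad Q=\ker\delta .$$
Each $\partial/\partial u_j$ kills $A$, so $\delta$ is an $A$-linear derivation. Hence $Q$ is a ring with $A\subseteq Q\subseteq S$, and $\delta$ is $Q$-linear. For example, $a_iu_j-a_ju_i\in Q$.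

As an $A$-submodule of $S$, $Q$ is finite over $A$, so it is a Noetherian domain of dimension $d$. If $f\in Q$ has nonzero constant term, then $\delta(f^{-1})=-f^{-2}\delta(f)=0$, so $f^{-1}\in Q$. Thus the nonunits of $Q$ are the elements with zero constant term, and $Q$ is local with residue field $k$.

Next we restrict to a curve. Let $\varepsilon:S\to k[[u_1]]$ set $u_2=\dots=u_d=0$. As $\varepsilon(a_j)=0$ for $j\ge2$,
$$\varepsilon(\delta f)=u_1^p\,\tfrac{d}{du_1}\varepsilon(f).$$
So for $f\in Q$ the derivative of $\varepsilon(f)$ is $0$, that is, $\varepsilon(f)\in k[[u_1^p]]$. With $x=u_1^p$ and $C=k[[x]]$ we get a ring map $\varepsilon:Q\to C$. It is surjective because $k[[a_1]]\subseteq Q$. Let $I=\ker(\varepsilon:Q\to C)$.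

## Gluing $Q$ to a regular ring along the curve

The modules $H^1(C)$ and $H^2(Q)$ will be the two layers of $H^2(I)$. To have a ring whose $H^2$ is $H^2(I)$, glue $Q$ along $C$ to a regular ring, which contributes nothing in degrees $1$ and $2$. Let $V=k[[x,t_2,\dots,t_d]]\to C$ kill all $t_j$, and put
$$R=Q\times_CV=\{(f,g)\in Q\times V:\varepsilon(f)=g(x,0,\dots,0)\}.$$
The elements $\alpha=(a_1,x)$, $\beta_j=(a_j,0)$, $\sigma_j=(0,t_j)$ for $2\le j\le d$ lie in $R$.

**$R$ is Noetherian of dimension $d$, and reduced.** Let $B$ be the power series ring over $k$ in $2d-1$ variables, mapping to $R$ by sending the variables to $\alpha,\beta_j,\sigma_j$. The $B$-module $Q$ is finite, because $B\to A$ is onto and $Q$ is finite over $A$. The $B$-module $V$ is a quotient of $B$. So $Q\times V$ and its submodule $R$ are finite over $B$, and $R$ is Noetherian. The extension $R\subseteq Q\times V$ is finite, so $\dim R=\dim (Q\times V)=d$. As a subring of a product of domains, $R$ is reduced.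

**$R$ is local and complete.** If $(f,g)\in R$, then $f$ and $g$ have the same residue in $k$, namely that of $\varepsilon(f)=g(x,0,\dots,0)$. If it is nonzero, then $(f^{-1},g^{-1})\in R$. So the nonunits form an ideal $\mathfrak m$ and $R/\mathfrak m=k$. Since $R$ is local and finite over $B$, the ring $R/\mathfrak m_BR$ is finite-dimensional over $k$ and local. So the sequence $\underline a=(\alpha,\beta_2,\dots,\beta_d,\sigma_2,\dots,\sigma_d)$ generates an $\mathfrak m$-primary ideal, and $R$, being finite over the complete ring $B$, is complete.

The projections $R\to Q$ and $R\to V$ are surjective: for $f\in Q$ use $(f,\varepsilon(f))$, and for $g\in V$ use that $\varepsilon:Q\to C$ is onto. Also $\ker(R\to V)=I\times 0\cong I$. On $Q,S,I,C$ the $\sigma_j$ act as $0$, so localizing at them gives $0$, and the Čech complexes of these modules on $\underline a$ are those on $a_1,\dots,a_d$. We write $\check C^\bullet(-)$ for these complexes and $H^j(-)=H^j_{\mathfrak m}(-)$.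

## The module $H^2_{\mathfrak m}(R)$ and the class of $\check d(u_j/a_j)$

Put $H=H^2_{\mathfrak m}(R)$.

**Step 1: identify $H$ with $H^2(I)$.** As $V$ is regular of dimension $d\ge3$, $H^1(V)=H^2(V)=0$. So $0\to I\to R\to V\to0$ gives an $F$-compatible isomorphism $H^2(I)\cong H$, which we treat as equality.

**Step 2: show $H^1(Q)=0$ and that $H^2(Q)$ has finite length.** Since $S$ is free over $A$ and $d\ge3$, $H^j(S)=0$ for $j\le2$. The sequence $0\to Q\to S\xrightarrow{\delta}\delta S\to0$ gives $H^1(Q)\cong H^0(\delta S)=0$, as $\delta S\subseteq S$ is torsion-free, and $H^2(Q)\cong H^1(\delta S)$. The sequence $0\to\delta S\to S\to S/\delta S\to0$ gives $H^1(\delta S)\cong H^0(S/\delta S)$. This has finite length, because $S/\delta S$ is a finitely generated $A$-module.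

**Step 3: describe the two layers of $H$.** As $\dim C=1$, $H^2(C)=0$. With Step 2, the sequence $0\to I\to Q\to C\to0$ gives an $F$-compatible exact sequence
$$0\to H^1(C)\xrightarrow{\ \partial\ }H\to H^2(Q)\to0,\qquad H^1(C)=k((x))/k[[x]],\quad F(h)=h^p.\tag{1}$$
Put $N=\partial(H^1(C))$. It is $F$-stable, and $H/N\cong H^2(Q)$ has finite length. For $h\in k((x))$ we write $\partial h$ for $\partial$ of its class. The element $\alpha$ acts on $C$ as $x$, so $\alpha\,\partial h=\partial(xh)$.

**Step 4: construct a class.** Extend $\delta$ to localizations at elements of $A$ by $A$-linearity and let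
$$y=\Big(\frac{u_1}{a_1},\dots,\frac{u_d}{a_d}\Big)\in\check C^1(S).$$
Then $\delta(y)=(1,\dots,1)=\check d(1)$, so $\delta(\check dy)=\check d(\delta y)=\check d\check d(1)=0$. Localization is exact, so $\check dy\in\check C^2(Q)$. Concretely, its $(i,j)$ entry is $(a_iu_j-a_ju_i)/(a_ia_j)$. It is a cocycle. Since $a_2,\dots,a_d$ act as $0$ on $C$, $\check C^2(C)=\check C^3(C)=0$; hence $\check C^2(I)=\check C^2(Q)$ and $\check C^3(I)=\check C^3(Q)$. Let $\tilde\eta=[\check dy]\in H^2(I)=H$, with image $\eta=[\check dy]\in H^2(Q)$.

**Step 5: show $\eta\neq0$, that is, $\tilde\eta\notin N$.** Suppose $\check dy=\check dz$ with $z\in\check C^1(Q)$. Then $y-z$ is a cocycle in $\check C^1(S)$, and $H^1(S)=0$, so $y-z=\check d s$ with $s\in S$. Apply $\delta$, which kills $z$: $\check d(1)=\check d(\delta s)$. As $S\to\prod S_{a_j}$ is injective, $\delta s=1$. This contradicts $\delta S\subseteq(a_1,\dots,a_d)S$. In particular $H/N\neq0$.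

**Step 6: compute $F(\tilde\eta)$.** We have $F(\tilde\eta)=[(\check dy)^p]=[\check d(y^p)]$ with
$$y^p=(u_1^p/a_1^p,\dots,u_d^p/a_d^p)=(a_1^{1-p},\dots,a_d^{1-p})\in\check C^1(Q).$$
So $F(\eta)=0$ in $H^2(Q)$. In $H$ more is visible. Since $C_{a_j}=0$ for $j\ge2$, $\check C^1(C)=C_x$, and the image of $y^p$ there is $x^{1-p}$. Thus $y^p$ is a lift of the cocycle $x^{1-p}$ to $\check C^1(Q)$, and the definition of the connecting map says
$$F(\tilde\eta)=\partial(x^{1-p}).\tag{2}$$

**Step 7: show that no lift of $\eta$ has an orbit killed by one power of $\alpha$.** Let $h\in k((x))$ and $g=x^{1-p}+h^p$. By (1) and (2), $F(\tilde\eta+\partial h)=\partial g$, so $F^e(\tilde\eta+\partial h)=\partial(g^{p^{e-1}})$ for $e\ge1$. All exponents in $h^p$ are multiples of $p$, and $1-p$ is not. So the coefficient of $x^{1-p}$ in $g$ is $1$, and $\operatorname{ord}_xg\le1-p<0$. Hence $\operatorname{ord}_x(x^Mg^{p^{e-1}})\le M-(p-1)p^{e-1}$, and since $\partial$ is injective,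
$$\alpha^MF^e(\tilde\eta+\partial h)=\partial\big(x^Mg^{p^{e-1}}\big)\ne0\qquad\text{whenever }(p-1)p^{e-1}>M.\tag{3}$$

## Degree two: $H$ has no stable representation

Let $P=\ker(R\to C)$. The module $N\cong k((x))/k[[x]]$ is killed by $P$, and nonzero elements of $C=R/P$ act surjectively on it, so it is $P$-secondary. The nonzero finite-length module $H/N$ is $\mathfrak m$-secondary. Also $\alpha\in\mathfrak m\setminus P$, since $\alpha\mapsto x\neq 0$ in $C$.

Suppose $H$ has an $F^{e_0}$-stable secondary representation. Take $L$ and $M$ from Lemma 2. As $L+N=H$, some $\ell\in L$ is congruent to $\tilde\eta$ modulo $N$, so $\ell=\tilde\eta+\partial h$ with $h\in k((x))$. For all $n\ge1$ we have $F^{ne_0}(\ell)\in L$, so $\alpha^MF^{ne_0}(\tilde\eta+\partial h)=0$. For large $n$ this contradicts (3).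

This proves (A) for $i=2$ and every $d\ge3$. For $d=3$ the ring, complete and reduced, is
$$R=\{(f,g)\in\ker(u^p\partial_u+v^p\partial_v+w^p\partial_w)\times k[[x,s,t]]:\ f(u,0,0)=g(u^p,0,0)\},$$
where the derivation acts on $k[[u,v,w]]$.

## Raising the degree by adding variables

To reach $i>2$ we add variables $z_1,\dots,z_r$, which shift local cohomology by $r$ degrees and make copies of $H$ indexed by monomials. Let $r\ge0$, $R_r=R[z_1,\dots,z_r]_{(\mathfrak m,z)}$, so $\dim R_r=d+r$, and let $H_r=H^{2+r}(R_r)$, with local cohomology taken at the maximal ideal.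

**Step 1: compute $H_r$ with its Frobenius.** On a $(\mathfrak m,z)$-torsion module, elements outside the maximal ideal $(\mathfrak m,z)$ of $R[z]$ act bijectively, so localizing does not change it. Therefore $H_r$, with its $F$, is the degree $2+r$ cohomology of the Čech complex on $\underline a,z_1,\dots,z_r$ over $R[z]$, which is
$$\check C(\underline a;R)\otimes_R\bigotimes_{j=1}^r\big(R[z_j]\to R[z_j^{\pm1}]\big).$$
Each $R[z_j]\to R[z_j^{\pm1}]$ is injective, with $R$-free cokernel on the basis $z_j^{-n}$, $n\ge1$. So each factor may be replaced by this free module in degree $1$, and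
$$H_r=\bigoplus_{j\in\mathbb Z_{>0}^r}H\,z^{-j},\qquad F(\xi z^{-j})=F(\xi)z^{-pj}.\tag{4}$$
For the formula for $F$: if a cocycle $c\in\check C^2(\underline a;R)$ represents $\xi$, then $cz^{-j}$ represents $\xi z^{-j}$, and its $p$-th power is $c^pz^{-pj}$. The ring $R$ acts on (4) coefficientwise, and each $z_i$ shifts exponents, giving $0$ when an exponent leaves the range. For $r=0$, (4) says $H_0=H$.

**Step 2: find the two layers of $H_r$.** Let $P'=PR_r$ and $\mathfrak n=\mathfrak mR_r$. They are prime, since $R_r/P'=C[z]_{(x,z)}=:\Lambda$ and $R_r/\mathfrak n=k[z]_{(z)}$ are domains. Again $\alpha\in\mathfrak n\setminus P'$. Put $\mathcal N=\bigoplus_jNz^{-j}$ and $\mathcal Q=H_r/\mathcal N=\bigoplus_j(H/N)z^{-j}\neq0$.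

*$\mathcal N$ is $P'$-secondary.* It is nonzero and killed by $P'$. Since $N\cong H^1(C)$ over $R$, the computation of Step 1 with $C$ in place of $R$ shows $\mathcal N\cong H^{1+r}(\Lambda)$. For $0\ne f\in\Lambda$, $\dim\Lambda/f\Lambda\le r$, so $H^{1+r}(\Lambda/f\Lambda)=0$, and the sequence $0\to\Lambda\xrightarrow f\Lambda\to\Lambda/f\Lambda\to0$ shows that $f$ acts surjectively on $H^{1+r}(\Lambda)$.

*$\mathcal Q$ is $\mathfrak n$-secondary.* A power of $\mathfrak m$ kills $H/N$, so a power of $\mathfrak n$ kills $\mathcal Q$. The submodules $\bigoplus_j\mathfrak m^l(H/N)z^{-j}$ form a finite filtration whose quotients are direct sums of copies of $\bigoplus_jkz^{-j}=H^r_{(z)}(k[z])$. An element outside $\mathfrak n$ acts on these through a nonzero element of $k[z]_{(z)}$, hence surjectively, by the same dimension argument (for $r=0$, through a unit of $k$). A map preserving a finite filtration and surjective on its quotients is surjective. So elements outside $\mathfrak n$ act surjectively on $\mathcal Q$.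

**Step 3: derive the contradiction.** Suppose $H_r$ has an $F^{e_0}$-stable secondary representation. Lemma 2, applied to $R_r$, gives $\mathcal L\subseteq H_r$ with $F^{e_0}(\mathcal L)\subseteq\mathcal L$, $\mathcal L+\mathcal N=H_r$ and $\alpha^M\mathcal L=0$. Choose $\ell=\sum_j\ell_jz^{-j}\in\mathcal L$ with $\ell\equiv\tilde\eta\,z_1^{-1}\cdots z_r^{-1}$ modulo $\mathcal N$. Then $\ell_{(1,\dots,1)}=\tilde\eta+\partial h$ for some $h\in k((x))$. For $n\ge1$ and $e=ne_0$, (4) gives $F^e(\ell)=\sum_jF^e(\ell_j)z^{-p^ej}\in\mathcal L$. Its coefficient at $z^{-(p^e,\dots,p^e)}$ is $F^e(\tilde\eta+\partial h)$. Hence $\alpha^MF^e(\tilde\eta+\partial h)=0$ for all $e=ne_0$, which contradicts (3) for $n$ large.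

**Step 4: match the indices.** Given $2\le i\le d-1$, put $r=i-2$ and start from the ring $R$ built in dimension $d-i+2\ge3$. Then $\dim R_r=d$, and $H^i(R_r)=H_r\ne0$ has no $F^{e_0}$-stable secondary representation for any $e_0\ge1$. This proves (A). $\blacksquare$

## Degree one: integral functions on the punctured spectrum

It remains to prove (B) for $i=1$. In degree one, cohomology classes are represented by functions on the punctured spectrum. If a function is integral over $R$, all its powers lie in one finite $R$-module, so its Frobenius orbit lies in one finite-length submodule of $H^1_{\mathfrak m}(R)$. The plan is to choose lifts that are integral. In the example of two planes and a line, the lift represented by $(0,1,\lambda x^{-1})\in D$ is not integral when $\lambda\neq 0$. Multiplying by $1-e$, where $e=(0,0,1)$ is the idempotent of the punctured line, gives $(0,1,0)$, which is integral. The general proof does just this, up to nilpotents.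

**Step 1: reduce to $R$ complete and $d\ge2$.** The module $H^1_{\mathfrak m}(R)$ is $\mathfrak m$-torsion, so it is the same module with the same submodules over $\widehat R$. It also has the same $F$, as one sees by comparing the Čech complexes of $R$ and $\widehat R$. A $\mathfrak q$-secondary $\widehat R$-module is $(\mathfrak q\cap R)$-secondary over $R$. So we may assume $R$ complete. If $d=1$ we are in degree $d$, and if $d=0$ then $H^1_{\mathfrak m}(R)=0$. So let $d\ge2$ and $H=H^1_{\mathfrak m}(R)\ne0$.

**Step 2: split off the part of dimension at most one.** Let $W$ be the sum of all ideals of $R$ of dimension $\le1$ as modules. By Noetherianity it is a finite sum, so $\dim W\le1$ and $W$ is the largest such ideal. Let $\bar R=R/W$. If $J/W\subseteq\bar R$ has dimension $\le1$, then so does $J$, hence $J=W$. So $\bar R$ has no nonzero submodule of dimension $\le1$. Consequently $\dim R/\mathfrak p\ge2$ for all $\mathfrak p\in\operatorname{Ass}\bar R$, and $H^0_{\mathfrak m}(\bar R)=0$.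

**Step 3: show that $H^1_{\mathfrak m}(\bar R)$ has finite length.** Write $R$ as a quotient of a complete regular local ring $T$ of dimension $n$. By local duality the Matlis dual of $H^1_{\mathfrak m}(\bar R)$ is $K=\operatorname{Ext}^{n-1}_T(\bar R,T)$. Let $\mathfrak P\in\operatorname{Spec}T$ with $c=\dim T/\mathfrak P\ge1$. The ring $T_{\mathfrak P}$ is regular of dimension $n-c$, which is its injective dimension. If $c\ge2$, then $n-1>n-c$, so $K_{\mathfrak P}=0$. If $c=1$, local duality over $T_{\mathfrak P}$ says that $H^0_{\mathfrak P}(\bar R_{\mathfrak P})$ is the dual of $K_{\mathfrak P}$. It is $0$, since $\mathfrak P\notin\operatorname{Ass}\bar R$ by Step 2. So again $K_{\mathfrak P}=0$. Thus the finitely generated module $K$ is supported at the maximal ideal only and has finite length, and so does $H^1_{\mathfrak m}(\bar R)$.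

**Step 4: find the components that are stable for free.** Let $N_W$ be the image of $H^1_{\mathfrak m}(W)$ in $H$. Since $H^2_{\mathfrak m}(W)=0$, $H/N_W\cong H^1_{\mathfrak m}(\bar R)$, which has finite length. The module $N_W$ is killed by $\operatorname{Ann}W$, so its attached primes contain $\operatorname{Ann}W$ and have dimension $\le1$. By Fact 1 all primes in $\operatorname{Att}H$ have dimension $\le1$. Take an irredundant secondary representation of $H$, let $N_1,\dots,N_s$ be its components with primes $\ne\mathfrak m$ (possibly $s=0$), and let $N=N_1+\dots+N_s$. Their primes have dimension $1$, so they are minimal in $\operatorname{Att}H$. By Lemma 1 each $N_j$ is F-stable.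

**Step 5: show $N_W\subseteq N$.** By prime avoidance choose $x\in\mathfrak m$ outside the primes of $N_1,\dots,N_s$ and outside all primes of dimension $1$ minimal over $\operatorname{Ann}W$. Then $x$ acts surjectively on each $N_j$ and nilpotently on the remaining component, if any, so $x^\nu H=N$ for large $\nu$.

We claim that $x$ acts surjectively on $H^1_{\mathfrak m}(W)$. A prime of dimension $1$ containing $\operatorname{Ann}W$ is minimal over $\operatorname{Ann}W$, so it does not contain $x$. Hence $\dim W/xW\le0$ and $H^1_{\mathfrak m}(W/xW)=0$. So $H^1_{\mathfrak m}(xW)\to H^1_{\mathfrak m}(W)$ is surjective. The kernel of $W\xrightarrow{x}xW$ has dimension $\le1$, so its $H^2_{\mathfrak m}$ vanishes and $H^1_{\mathfrak m}(W)\to H^1_{\mathfrak m}(xW)$ is surjective too. The composite is multiplication by $x$ on $H^1_{\mathfrak m}(W)$, which proves the claim. So $xN_W=N_W$, and $N_W=x^\nu N_W\subseteq x^\nu H=N$.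

**Step 6: represent classes by functions.** Let $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$ and
$$D=\Gamma(U,\mathcal O_U),\qquad D_W=\Gamma(U,\widetilde W),\qquad \bar D=\Gamma(U,\widetilde{\bar R}).$$
For a sequence generating an $\mathfrak m$-primary ideal, $D=\ker(\check C^1(R)\to\check C^2(R))$ by the sheaf axiom, and similarly for $D_W$ and $\bar D$. So $H=\operatorname{coker}(R\to D)$, with $F$ induced by $g\mapsto g^p$ on $D$. The map $D\to\bar D$ is a ring homomorphism with kernel $D_W$. It is surjective: lift $\bar g\in\bar D$ to $g\in\check C^1(R)$. Then $\check dg$ is a cocycle in $\check C^2(W)$, and $H^2_{\mathfrak m}(W)=0$, so $\check dg=\check dw$ with $w\in\check C^1(W)$, and $g-w\in D$ lifts $\bar g$. Finally $0\to\bar R\to\bar D\to H^1_{\mathfrak m}(\bar R)\to0$ is exact, since $H^0_{\mathfrak m}(\bar R)=0$. So by Step 3 the ring $\bar D$ is a finite $R$-module.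

**Step 7: lift to integral functions.** We prove the following claim.

**Claim.** Every $\bar g\in\bar D$ lifts to an element of $D$ that is integral over $R$.

*The idempotent.* Call $\mathfrak p\in U$ special if it is a minimal prime of $R$ with $\dim R/\mathfrak p=1$. There are finitely many special points. Each is closed in $U$, because $V(\mathfrak p)=\{\mathfrak p,\mathfrak m\}$. Each is also open in $U$: a point of $U$ other than $\mathfrak p$ contains some minimal prime, and this cannot be $\mathfrak p$, while $\mathfrak p$ itself contains no other minimal prime. So $U\setminus\{\mathfrak p\}$ is the union of the finitely many closed sets $V(\mathfrak q)\cap U$ over the minimal primes $\mathfrak q\ne\mathfrak p$. Hence there is an idempotent $e\in D$ equal to $1$ at the special points and to $0$ elsewhere.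

At a special point $\mathfrak p$ we have $\bar R_{\mathfrak p}=0$. Otherwise $\mathfrak p$, being a minimal prime of $R$, would be minimal in $\operatorname{Supp}\bar R$, hence in $\operatorname{Ass}\bar R$, which contradicts $\dim R/\mathfrak p=1$. So $e$ maps to a section of $\widetilde{\bar R}$ with all stalks $0$, that is, $e\in D_W$.

*Every $g\in(1-e)D_W$ is nilpotent.* Its stalk is $0$ at special points and outside $\operatorname{Supp}W$. Let $\mathfrak p\in U\cap\operatorname{Supp}W$ be non-special. As $\dim W\le1$ and $\mathfrak p\ne\mathfrak m$, $\dim R/\mathfrak p=1$ and $\mathfrak p$ is minimal in $\operatorname{Supp}W$. So $W_{\mathfrak p}$ has finite length. As $\mathfrak p$ is not special, it is not a minimal prime of $R$. Let $w\in W_{\mathfrak p}$. Then $\mathfrak p^\mu w=0$ for some $\mu$. For each minimal prime $\mathfrak q\subsetneq\mathfrak p$ there is $b\in\mathfrak p^\mu\setminus\mathfrak q$, and $bw=0\in\mathfrak qR_{\mathfrak p}$ gives $w\in\mathfrak qR_{\mathfrak p}$. So $w$ lies in every minimal prime of $R_{\mathfrak p}$ and is nilpotent. Thus all stalks of $g$ are nilpotent. They can be nonzero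 only on $U\cap\operatorname{Supp}W$, which is finite, so some power of $g$ has all stalks $0$ and is therefore $0$.

*The lift.* As $\bar D$ is a finite $R$-algebra, there is a monic $f\in R[T]$ with $f(\bar g)=0$. Let $g\in D$ lift $\bar g$, and put $g'=(1-e)g$. Since $eg\in D_W$, $g'$ also lifts $\bar g$, so $f(g')\in D_W$. Because $(1-e)g'=g'$,
$$g'f(g')=(1-e)g'f(g')\in(1-e)D_W$$
is nilpotent. So $g'$ is a root of the monic polynomial $(Tf(T))^\mu$ for some $\mu\ge 1$. This proves the claim. $\square$

**Step 8: assemble the representation.** Lift a finite set of $R$-module generators of $\bar D$ to elements $g_1',\dots,g_q'\in D$ integral over $R$. Let $E_0\subseteq D$ be the $R$-subalgebra they generate, and $L$ its image in $H$. Since $E_0$ is a finite $R$-module, $L$ is a finitely generated submodule of an Artinian module and has finite length. Since $E_0$ is a ring, it is closed under $p$-th powers, so $F(L)\subseteq L$. Since $E_0\to\bar D$ is surjective, $L\to H^1_{\mathfrak m}(\bar R)=H/N_W$ is surjective. By Step 5,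
$$H=L+N_W=L+N=L+N_1+\dots+N_s .$$
The $N_j$ are secondary and F-stable by Step 4. The module $L$ is F-stable, and it is either $0$, in which case we omit it, or $\mathfrak m$-secondary. This is an F-stable secondary representation of $H$, and (B) is proved. $\blacksquare$
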